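# The ratio of commuting probability to common transversal probability in a finite group

## 1. The theorem: possible values of $\mathrm{cp}(G)/\mathrm{tp}(G)$

Let $G$ be a finite group and $H\le G$. A *left transversal* of $H$ in $G$ is a subset of $G$ containing exactly one element of each left coset $gH$. Right transversals are defined in the same way with the right cosets $Hg$. A transversal is *two-sided* if it is both. Let $P_G(H)$ be the probability that a left transversal of $H$ in $G$, chosen uniformly at random among all left transversals, is also a right transversal. The *common transversal probability* of $G$ is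
$$\mathrm{tp}(G)=\min_{H\le G}P_G(H).$$
The *commuting probability* $\mathrm{cp}(G)$ is the probability that two independent uniformly random elements of $G$ commute. A group is *Dedekind* if all its subgroups are normal.

Write $a^b=b^{-1}ab$ and $[x,y]=x^{-1}y^{-1}xy=x^{-1}x^y$. Let $C_m$ be the cyclic group of order $m$, $D_{2m}$ the dihedral group of order $2m$, $Q_{16}$ the generalized quaternion group of order $16$, and put
$$F_n=\langle a,b: a^3=b^{2^n}=1,\ a^b=a^{-1}\rangle\quad(n\ge 1),\qquad C_4\rtimes C_4=\langle a,b:a^4=b^4=1,\ a^b=a^{-1}\rangle .$$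

**Theorem A.** Let $G$ be a finite group.

* If $G$ is Dedekind non-abelian, then $\mathrm{cp}(G)/\mathrm{tp}(G)=5/8$.
* $\mathrm{cp}(Q_{16})/\mathrm{tp}(Q_{16})=7/8$.
* In all other cases $\mathrm{tp}(G)\le\mathrm{cp}(G)$, with equality if and only if $G$ is abelian or $G\cong F_n$ for some $n\ge1$; moreover $\mathrm{tp}(F_n)=\mathrm{cp}(F_n)=1/2$.

**Theorem B.** If $G$ is not Dedekind, $G\not\cong Q_{16}$, and $G\not\cong F_n$ for all $n\ge 1$, then
$$\mathrm{cp}(G)\ge\tfrac54\,\mathrm{tp}(G),$$
with equality if and only if $G\cong D_8$ or $G\cong C_4\rtimes C_4$.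

Theorem A is a conjecture from S. Aivazidis, M. Loukaki, T. W. Mueller, "On the common transversal probability in finite groups", arXiv:2209.00986 (2022), so that conjecture is true. Theorem B is a sharper form of it. Taken together, the two theorems sort all finite groups as follows.

| $\mathrm{cp}(G)/\mathrm{tp}(G)$ | $G$ |
|---|---|
| $5/8$ | Dedekind non-abelian |
| $7/8$ | $Q_{16}$ |
| $1$ | abelian, or $F_n$ $(n\ge1)$ |
| $5/4$ | $D_8$, $C_4\rtimes C_4$ |
| $>5/4$ | all other finite groups |

In words: $\mathrm{cp}$ measures how commutative $G$ is, and $\mathrm{tp}$ measures how close the worst subgroup of $G$ is to being normal. The theorem says that, apart from two kinds of exception, the second quantity never exceeds the first, and that there is a gap in the ratio between $1$ and $5/4$.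

## 2. A transversal count in $S_3$, and facts about $\mathrm{cp}$

Take $S_3=F_1=\langle a,b\rangle$ with $a^3=b^2=1$ and $H=\langle b\rangle$. Since $ba=a^{2}b$ and $ba^2=ab$, the cosets are

* left: $\{1,b\},\ \{a,ab\},\ \{a^2,a^2b\}$;
* right: $\{1,b\},\ R_1=\{a,a^2b\},\ R_2=\{a^2,ab\}$.

The choice from $\{1,b\}$ never matters. For the other two left cosets there are four choices. The pairs $(a,a^2)$ and $(ab,a^2b)$ meet both $R_1$ and $R_2$; the pair $(a,a^2b)$ lies in $R_1$, and $(ab,a^2)$ lies in $R_2$. So $P_{S_3}(H)=\frac12$. The only nonnormal subgroups of $S_3$ are the three of order $2$, which are conjugate, so $\mathrm{tp}(S_3)=\frac12$. Since $S_3$ has three conjugacy classes, $\mathrm{cp}(S_3)=\frac36=\frac12$ as well. This is one of the equality cases.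

For $x\in G$ put $\delta(x)=|C_G(x)|/|G|=1/|x^G|$. Then $\mathrm{cp}(G)$ is the average of $\delta(x)$ over $x\in G$, and since $\sum_x 1/|x^G|$ is the number $k(G)$ of conjugacy classes, $\mathrm{cp}(G)=k(G)/|G|$. In particular $\mathrm{cp}(A\times B)=\mathrm{cp}(A)\,\mathrm{cp}(B)$. We shall use two elementary facts.

* If $K\le Z(M)$ and $M/K$ is cyclic, then $M$ is abelian.
* If $G/Z(G)\cong C_2^2$, then $\mathrm{cp}(G)=\frac58$. Indeed, for noncentral $x$ the proper subgroup $C_G(x)$ contains $Z(G)\langle x\rangle$, which has index $2$; so $\delta(x)=\frac12$, and $\mathrm{cp}(G)=\frac14+\frac34\cdot\frac12=\frac58$.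

The second fact applies to $Q_8$ and $D_8$. It also applies to $C_4\rtimes C_4$: there $a^2$ and $b^2$ are central, the quotient by $\langle a^2,b^2\rangle$ is $C_2^2$, and the centre is not larger, for otherwise the central quotient would be cyclic and the group abelian.

The standard example of a Dedekind non-abelian group is $Q_8$: its subgroups of order $4$ have index $2$, and its only subgroup of order $2$ is the centre. The Dedekind–Baer theorem says that every finite non-abelian Dedekind group is isomorphic to $Q_8\times A$ with $A$ abelian.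

## 3. Double cosets and the formula for $P_G(H)$

The purpose of this section is to replace the random experiment by a product. Put $f_m=m!/m^m$; this is the probability that a random map from an $m$-set to an $m$-set is a bijection. Note $f_1=1$ and $f_m<1$ for $m\ge2$.

**Proposition 1.** For a double coset $D=HgH$ let $m_D=|H:H\cap H^g|$. Then
$$P_G(H)=\prod_{D\in H\backslash G/H}f_{m_D},\tag{1}$$
and $m_D=1$ if and only if $D\subseteq N_G(H)$.

*Proof.* The set $D$ is a union of left cosets $ugH$ $(u\in H)$ and also a union of right cosets $Hgv$ $(v\in H)$. Both kinds have size $|H|$, so there are equally many of each. We have $Hgv=Hgv'$ iff $v'v^{-1}\in g^{-1}Hg=H^g$, so their common number is $|H:H\cap H^g|=m_D$.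

For $u,v\in H$ the map $z\mapsto u^{-1}zv^{-1}$ is a bijection from $ugH\cap Hgv$ onto $gH\cap Hg$. So every left coset in $D$ meets every right coset in $D$ in the same number of elements.

A uniformly random left transversal consists of independent uniform choices from the left cosets. By the previous paragraph, the representative of a left coset in $D$ lies in a uniformly random one of the $m_D$ right cosets in $D$, and these right cosets are independent for different left cosets. The transversal is two-sided exactly when, for every $D$, the resulting map from the left cosets in $D$ to the right cosets in $D$ is a bijection. For one $D$ this has probability $f_{m_D}$, and different $D$ are independent. Finally $m_D=1$ iff $H=H^g$. $\square$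

Hence $P_G(H)=1$ iff $H\trianglelefteq G$, and $\mathrm{tp}(G)=1$ iff $G$ is Dedekind. Here is a special case that will be used three times:

> **(2)** If $G$ is a $2$-group and $H$ is a nonnormal subgroup of index $4$, then $P_G(H)=\frac12$.

Indeed $H<N_G(H)<G$, because normalizers grow in $2$-groups, so $|N_G(H):H|=2$. Two left cosets lie outside $N_G(H)$. A double coset outside $N_G(H)$ contains $m\ge2$ left cosets, so the two form one double coset with $m=2$, and $f_2=\frac12$.

## 4. The explicit groups: $Q_8\times A$, $Q_{16}$, $F_n$, $D_8$, $C_4\rtimes C_4$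

**Abelian groups.** $\mathrm{tp}=\mathrm{cp}=1$.

**Dedekind non-abelian groups.** Here $G\cong Q_8\times A$, so $\mathrm{tp}(G)=1$ and $\mathrm{cp}(G)=\mathrm{cp}(Q_8)=\frac58$. The ratio is $\frac58$.

**The group $Q_{16}=\langle x,y:x^8=1,\ y^2=x^4,\ x^y=x^{-1}\rangle$.** It has a unique involution $x^4$, so its subgroup of order $2$ is normal, and subgroups of index at most $2$ are normal. So every nonnormal subgroup has order $4$, hence index $4$. One exists: $y^x=yx^2\notin\langle y\rangle$. By (2), $\mathrm{tp}(Q_{16})=\frac12$. The conjugacy classes are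
$$\{1\},\ \{x^4\},\ \{x^{\pm1}\},\ \{x^{\pm2}\},\ \{x^{\pm3}\},\ \{yx^{i}: i\text{ even}\},\ \{yx^{i}: i\text{ odd}\},$$
so $\mathrm{cp}(Q_{16})=\frac7{16}$ and the ratio is $\frac78$.

**The groups $F_n$.** The order is $3\cdot2^n$, and $b^2$ is central. The subgroup $M=\langle a\rangle\times\langle b^2\rangle$ is cyclic of index $2$, so all subgroups of $M$ are normal in $F_n$. Let $x=a^ib^j$ with $j$ odd. Since $b^ja^ib^{-j}=a^{-i}$,
$$x^2=a^i\,(b^ja^ib^{-j})\,b^{2j}=b^{2j}.$$
So $x^2$ has order $2^{n-1}$ and generates $\langle b^2\rangle$. As $x\ne1$, $x$ has order $2^n$ (for $n=1$ because $x^2=1\neq x$; for $n\ge2$ because $x^2$ has even order). Thus $\langle x\rangle$ is a Sylow $2$-subgroup. It has prime index $3$, so it is maximal, and it is not normal: if it were, then $F_n=\langle a\rangle\times\langle x\rangle$ would be abelian. A nonnormal subgroup is not contained in $M$, so it contains some such $x$, and by maximality it equals $\langle x\rangle$. So the nonnormal subgroups are exactly the Sylow $2$-subgroups $S$. Each is self-normalizing of index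 $3$ and contains the central subgroup $\langle b^2\rangle$ with index $2$. Hence each double coset outside $S$ has $m=2$; the two left cosets outside $S$ form one double coset, $P_{F_n}(S)=\frac12$, and $\mathrm{tp}(F_n)=\frac12$.

For $\mathrm{cp}$: no element outside $M$ commutes with $a$, and $a^ib^{2l}$ with $a^i\ne1$ does not commute with $b$, so $Z(F_n)=\langle b^2\rangle$, of index $6$. An element of $M\setminus Z(F_n)$ has centralizer $M$ and class size $2$. An element $x\notin M$ has centralizer containing the maximal subgroup $\langle x\rangle$ of index $3$, so its class size is $3$. Therefore $\mathrm{cp}(F_n)=\frac16+\frac26\cdot\frac12+\frac36\cdot\frac13=\frac12$.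

**The groups $D_8$ and $C_4\rtimes C_4$.** Both have $\mathrm{cp}=\frac58$ by Section 2. In $D_8$ the nonnormal subgroups exist and have order $2$, index $4$. In $C_4\rtimes C_4$ we have $(a^ib^j)^2=b^{2j}=b^2$ for $j$ odd, and $(a^ib^j)^2=a^2$ for $j$ even, $i$ odd. So the involutions are $a^2,b^2,a^2b^2$, all central. The group has order $16$, so nonnormal subgroups have order $4$, index $4$; they exist, because $b^a=ba^2\notin\langle b\rangle$. By (2), $\mathrm{tp}=\frac12$ for both groups, and the ratio is exactly $\frac54$.

**From now on $G$ is not Dedekind.** What remains is: $G\cong Q_{16}$, or $G\cong F_n$ for some $n$, or $\mathrm{cp}(G)\ge\frac54\mathrm{tp}(G)$ with equality only for the two groups just treated.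

## 5. Two failures of the direct estimate: $S_4$ and $F_n$

A direct plan is this. Pick a nonnormal $H$, bound $\mathrm{tp}(G)\le P_G(H)$ by (1), and bound $\mathrm{cp}(G)$ below by counting: $C_G(x)\ni 1,x$, so $\delta(x)\ge2/|G|$ for $x\ne1$, which gives $\mathrm{cp}(G)\ge\frac1{|G|}\bigl(3-\frac2{|G|}\bigr)$.

*Which $H$?* Not any nonnormal one. In $S_4$ take $H$ to be a Sylow $2$-subgroup ($\cong D_8$). It is self-normalizing of index $3$, and the two left cosets outside $H$ form one double coset with $m=2$, so $P_{S_4}(H)=\frac12$. But $\mathrm{cp}(S_4)=\frac5{24}<\frac12$. With $H=\langle(12)\rangle$ instead, $|N_G(H)|=4$, so $10$ of the $12$ left cosets lie outside $N_G(H)$; they form five double cosets with $m=2$, and $\mathrm{tp}(S_4)\le\frac1{32}$. So $H$ should be small.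

*Even a smallest $H$ is not enough.* In $F_n$ the only nonnormal subgroups are the Sylow $2$-subgroups, and $P_{F_n}(H)=\frac12$ for all of them. But $|F_n|=3\cdot2^n$ is unbounded, so the counting bound tends to $0$. The trouble is the subgroup $K=\langle b^2\rangle$ of $H$: it lies in every conjugate of $H$, so it does not influence $P_G(H)$, but it does enter $|G|$. We want a bound for $\mathrm{cp}(G)$ in terms of $|G/K|$.

Simply passing to $G/K$ goes the wrong way. Conjugacy classes of $G$ map onto those of $G/K$, so $|x^G|\ge|(xK)^{G/K}|$ and $\mathrm{cp}(G)\le\mathrm{cp}(G/K)$. For $Q_{16}$ and $K=\langle x^4\rangle$ we get $\mathrm{cp}(Q_{16}/K)=\mathrm{cp}(D_8)=\frac58$, but $\mathrm{cp}(Q_{16})=\frac7{16}$.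

In $F_n$ the subgroup $K$ is *central*. Then $C_G(x)\supseteq K\langle x\rangle$, and the counting bound holds with $|G/K|$ in place of $|G|$. The key step of the proof is that, for a suitably minimal $H$, the corresponding $K$ is always central.

## 6. A minimal nonnormal $p$-subgroup and its central core

**Step 1: choice of $H$.** This step fixes $H$ so that everything smaller is normal. Every subgroup is generated by its subgroups of prime-power order, so $G$, not being Dedekind, has a nonnormal subgroup of prime-power order. Let $p$ be the smallest prime such that $G$ has a nonnormal $p$-subgroup, and let $H$ be a nonnormal $p$-subgroup of minimal order, say $|H|=p^k$. So: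

* all $p$-subgroups of order at most $p^{k-1}$ are normal in $G$;
* all $q$-subgroups with $q<p$ prime are normal in $G$.

If $H$ were not cyclic, it would be generated by the proper subgroups $\langle x\rangle$, $x\in H$, which are normal in $G$; then $H$ would be normal. So $H=\langle h\rangle$ is cyclic. Put $K=\langle h^p\rangle$, of order $p^{k-1}$. Then $K\trianglelefteq G$, and since $K$ is cyclic, every subgroup of $K$ is normal in $G$.

For $Q_{16}$: $p=2$, $k=2$, $H=\langle y\rangle$, $K=\langle x^4\rangle$. For $F_n$: $p=2$, $k=n$, $H=\langle b\rangle$, $K=\langle b^2\rangle$.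

**Lemma 1.** $K\le Z(G)$.

*Proof.* $G$ is generated by its elements of prime-power order, so it suffices to treat these.

**Step 2: elements of order prime to $p$.** Let $g$ be a $q$-element, $q\ne p$. If $q<p$, then $\langle g\rangle\trianglelefteq G$, and $[K,\langle g\rangle]\le K\cap\langle g\rangle=1$ since both are normal and have coprime orders. If $q>p$: the order of $\mathrm{Aut}(K)$ is $p^{k-2}(p-1)$ for $k\ge 2$ and $1$ for $k=1$, so $q\nmid|\mathrm{Aut}(K)|$, and $g$ centralizes $K$.

**Step 3: setting up a contradiction for $p$-elements.** Suppose some $p$-element does not centralize $K$. The subgroups of $K$ form a chain; let $\langle c\rangle$, of order $p^m$, be the smallest one that is not centralized by all $p$-elements. Then $m\le k-1$. Also $m\ge2$, because $|\mathrm{Aut}(C_p)|=p-1$ is prime to $p$. By minimality all $p$-elements centralize $c^p$.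

Let $T$ be the subgroup of order $p$ of $\langle c\rangle$; since $m\ge2$, $T\le\langle c^p\rangle$, so every $p$-element centralizes $T$. For a $p$-element $g$, $[c,g]=c^{-1}c^g\in\langle c\rangle$ satisfies $[c,g]^p=c^{-p}(c^p)^g=1$, so $[c,g]\in T$. Then $c^g=c\,[c,g]$ with $[c,g]$ fixed by $g$, so $c^{g^p}=c\,[c,g]^p=c$. Hence $g^p$ commutes with $c$.

Choose a $p$-element $g$ of minimal order $p^l$ with $[c,g]\ne1$, and let $|\langle g\rangle\cap\langle c\rangle|=p^i$. Since $g$ and $c$ do not commute, neither lies in the group generated by the other: $i<l$ and $i<m$.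

The plan is to modify $g$ or $c$ to get an element $x$ of small order. Small cyclic $p$-subgroups are normal, and this will be contradictory.

**Step 4: the case $l>m$.** The aim is an element $x$ such that $[x,g]\neq1$ lies in $\langle c\rangle$, with $\langle x\rangle$ normal and $\langle x\rangle\cap\langle c\rangle=1$. Let $w=g^{p^{l-m}}$, of order $p^m$. Being a power of $g^p$, it commutes with $c$, and of course with $g$. The subgroup $\langle g\rangle\cap\langle c\rangle$ of order $p^i<p^m$ lies in $\langle w\rangle$, as $\langle g\rangle$ is a cyclic $p$-group; so $|\langle w\rangle\cap\langle c\rangle|=p^i$. Both $w^{p^{m-i}}$ and $c^{p^{m-i}}$ generate this intersection. So there is an integer $t$ prime to $p$ with $w^{p^{m-i}}=c^{-tp^{m-i}}$; put $c'=c^t$, a generator of $\langle c\rangle$, and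
$$x=wc'.$$
As $w$ and $c'$ commute, $x^{p^{m-i}}=1$. If $x^\alpha\in\langle c\rangle$, then $w^\alpha\in\langle w\rangle\cap\langle c\rangle=\langle w^{p^{m-i}}\rangle$, so $p^{m-i}\mid\alpha$ and $x^\alpha=1$. Thus $\langle x\rangle\cap\langle c\rangle=1$. Since $|\langle x\rangle|\le p^m\le p^{k-1}$, $\langle x\rangle\trianglelefteq G$. But $w$ commutes with $g$ and $c'$, so
$$[x,g]=x^{-1}x^g=c'^{-1}w^{-1}w\,c'^{\,g}=[c',g],$$
which is not $1$ because $c'$ generates $\langle c\rangle$. It lies in $\langle x\rangle$ (normal) and in $\langle c\rangle$, whose intersection is trivial. Contradiction.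

**Step 5: the case $l\le m$.** The aim is now a $p$-element of order smaller than $p^l$ that still fails to centralize $c$. Since $|\langle g\rangle|=p^l\le p^{k-1}$, $\langle g\rangle\trianglelefteq G$. So $1\ne[c,g]\in\langle g\rangle\cap\langle c\rangle$, that is, $i\ge1$. Put $\nu=p^{l-i}\ge p$. The elements of order $p^l$ in $\langle c\rangle$ exist as $l\le m$, and their $\nu$-th powers generate the subgroup of $\langle c\rangle$ of order $p^i$, as does $g^\nu$. So, as in Step 4, we can choose $c'\in\langle c\rangle$ of order $p^l$ with $g^\nu=c'^{-\nu}$. Let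
$$x=gc',\qquad z=[c',g]\in T.$$
Then $c^x=(c^g)^{c'}=c^g\ne c$. The element $z$ commutes with $g$ and $c'$, and $c'g=gc'z$, so $c'^{\,\nu}g=gc'^{\,\nu}z^{\nu}$ for every exponent $\nu\ge 1$. By induction on $\nu$,
$$(gc')^{\nu}=g^{\nu}c'^{\,\nu}z^{\binom{\nu}2},$$
the induction step being $g^\nu c'^{\,\nu}z^{\binom\nu2}\cdot gc'=g^{\nu+1}c'^{\,\nu+1}z^{\nu+\binom\nu2}$. For our $\nu$ this gives $x^{\nu}=z^{\binom{\nu}2}$, where $z^p=1$.

* If $l<m$, then $c'\in\langle c^p\rangle$, so $z=1$ and $x^\nu=1$.
* If $p$ is odd, then $p\mid\binom\nu2$ because $p\mid\nu$, so $x^\nu=1$.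
* If $p=2$ and $\nu\ge4$, then $\binom\nu2$ is even, so $x^\nu=1$.

In these cases $x$ has order at most $\nu=p^{l-i}<p^l$ and does not centralize $c$, against the minimal choice of $g$. There remains $p=2$, $l=m$, $\nu=2$. Then $x^2=z$ and $x^4=1$. If $l\ge3$, then $x$ has order at most $4<2^l$, again contradicting minimality. Since $m\ge2$, only $l=m=2$ is left.

Let $l=m=2$, $p=2$. Then $\langle g\rangle$ is normal of order $4$, and $|\mathrm{Aut}(\langle g\rangle)|=2$. Now we use that $c$ lies in $K=\langle h^2\rangle$ and not only in $H$: $c=b^2$ for some $b\in H$. The automorphism of $\langle g\rangle$ induced by $b$ has trivial square, so $c=b^2$ centralizes $g$. Contradiction. $\square$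

**Lemma 2.** The index $j=|G:N_G(H)|$ has no prime divisor smaller than $p$.

*Proof.* Let $q<p$ be prime and $g$ a $q$-element. Then $\langle g\rangle\trianglelefteq G$, and $|\mathrm{Aut}(\langle g\rangle)|$ has only prime divisors $\le q<p$. So the $p$-group $H$ centralizes $g$, and $g\in N_G(H)$. Hence $N_G(H)$ contains all Sylow $q$-subgroups of $G$, and $q\nmid j$. $\square$

**Step 6: the parameters.** We now compute $P_G(H)$. Put $X=G/K$, $n=|X|$, $N=N_G(H)$, $r=|N:H|$, $j=|G:N|\ge2$. Since $|H:K|=p$, $n=prj$. For every $g$ we have $K\le H\cap H^g\le H$, so every double coset has $m\in\{1,p\}$, and $m=1$ exactly inside $N$. There are $rj-r$ left cosets of $H$ outside $N$, grouped in packets of $p$. Hence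
$$\mathrm{tp}(G)\le P_G(H)=f_p^{\,s},\qquad s=\frac{r(j-1)}p\in\mathbb Z_{\ge1},\qquad n=prj.\tag{3}$$
Since $H\ge K$ is not normal in $G$, $H/K$ is a nonnormal subgroup of $X$; in particular $X$ is non-abelian.

| $G$ | $k$ | $r$ | $j$ | $s$ | $n$ |
|---|---|---|---|---|---|
| $F_k$ | $k$ | $1$ | $3$ | $1$ | $6$ |
| $D_8$ | $1$ | $2$ | $2$ | $1$ | $8$ |
| $Q_{16}$ | $2$ | $2$ | $2$ | $1$ | $8$ |
| $S_4$ | $1$ | $2$ | $6$ | $5$ | $24$ |

## 7. Bounding conjugacy classes of $G$ from $G/K$

This section collects what centrality of $K$ gives for $\delta(x)=1/|x^G|$. Let $x\in G$ and $y=xK\in X$, with order $o(y)$. If $y=1$, then $x$ is central and $\delta(x)=1$. In general $C_G(x)\ge K\langle x\rangle$, a subgroup of order $|K|\,o(y)$, so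
$$\delta(x)\ge\frac{o(y)}n.\tag{4}$$

For a finer bound let $U\ge K$ be the subgroup with $U/K=C_X(y)$, i.e. $U=\{u\in G:[u,x]\in K\}$. Since $K$ is central, $[uv,x]=[u,x]^v[v,x]=[u,x][v,x]$ for $u,v\in U$. So $u\mapsto[u,x]$ is a homomorphism $U\to K$ with kernel $C_G(x)$. Let $I_x$ be its image, so $I_x\cong U/C_G(x)$. Then
$$|x^G|=|G:U|\cdot|U:C_G(x)|=|y^X|\,|I_x|.\tag{5}$$
As a subgroup of $K$, $I_x$ is a cyclic $p$-group. Also $[u,x]^{o(y)}=[u,x^{o(y)}]=1$, because $x^{o(y)}\in K$ is central. Hence $|I_x|$ divides $o(y)$.

As a check, look at $Q_{16}$ with $K=\langle x^4\rangle$ and $X\cong D_8$. The element $x$ has class $\{x^{\pm1}\}$, and $xK$ has class size $2$ in $X$, so $|I_x|=1$. The element $x^2$ has class $\{x^{\pm2}\}$, and its image is central of order $2$, so $|I_{x^2}|=2$. The element $y$ has class size $4$, and its image is a noncentral involution of class size $2$, so $|I_y|=2$.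

Since $o(y)\ge2$ for $y\ne1$, (4) gives
$$\mathrm{cp}(G)\ge\frac1n\Bigl(1+(n-1)\frac2n\Bigr)=\frac1n\Bigl(3-\frac2n\Bigr).$$
Comparing with (3) we get a numerical test:
$$n f_p^{\,s}<\tfrac45\Bigl(3-\frac2n\Bigr)\ \Longrightarrow\ \mathrm{cp}(G)>\tfrac54\,\mathrm{tp}(G).\tag{6}$$
Indeed, under the hypothesis, $\frac54\mathrm{tp}(G)\le\frac54f_p^{\,s}<\frac1n(3-\frac2n)\le\mathrm{cp}(G)$. The right side of the test increases with $n$, so a lower bound for $n$ may be inserted there.

## 8. Odd $p$: the numerical test always succeeds

We show $s\ge2$ and then apply (6). By Lemma 2 all prime divisors of $j$ are at least $p$; so $j\ge p\ge3$ and $j$ is odd. If $p\mid r$, then $s=\frac rp(j-1)\ge j-1\ge2$. If $p\nmid r$, then $p\mid j-1$ because $s$ is an integer; as $j-1$ is even, $2p\mid j-1$, so $j\ge2p+1$ and $s\ge2$.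

From (3), $r=ps/(j-1)$, so $n=p^2s\,\frac j{j-1}\le\frac32p^2s$. Moreover
$$f_p=\frac{1\cdot2}{p^2}\prod_{i=3}^p\frac ip\le\frac2{p^2}\le\frac29 .$$
Hence
$$nf_p^{\,s}\le\tfrac32\,p^2s\cdot\tfrac2{p^2}\cdot\left(\tfrac29\right)^{s-1}=3s\left(\tfrac29\right)^{s-1}\le\tfrac43,$$
because the expression $3s(\frac29)^{s-1}$ decreases in $s\ge2$ and equals $\frac43$ at $s=2$. On the other side $n=prj\ge p^2\ge9$, so $\frac45(3-\frac2n)\ge\frac45\cdot\frac{25}9=\frac{20}9>\frac43$. By (6), $\mathrm{cp}(G)>\frac54\mathrm{tp}(G)$.

## 9. $p=2$: reduction to six pairs $(j,s)$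

Now $f_2=\frac12$, $\mathrm{tp}(G)\le2^{-s}$, $n=2rj$, $s=\frac{r(j-1)}2$, and $K$ is a $2$-group. We use (6) to discard all but finitely many shapes. Note that $s2^{-s}$ does not increase with $s\ge1$.

**$j\ge4$.** Here $r=\frac{2s}{j-1}\le\frac{2s}3$, and $n=2r+2r(j-1)=2(r+2s)\le\frac{16}3s$. If $s\ge3$, then $n2^{-s}\le\frac{16}3\cdot\frac38=2$, while $n\ge8$ gives $\frac45(3-\frac2n)\ge\frac45\cdot\frac{11}4=\frac{11}5>2$, and (6) applies. If $s=1$, then $r(j-1)=2$, impossible as $j-1\ge3$. If $s=2$, then $r(j-1)=4$, which forces $j=5$, $r=1$, $n=10$.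

**$j=3$.** Here $r=s$ and $n=6s$. If $s\ge3$, then $n2^{-s}=6s2^{-s}\le\frac{18}8=\frac94$, while $n\ge18$ gives $\frac45(3-\frac2n)\ge\frac45\cdot\frac{26}9=\frac{104}{45}>\frac94$, and (6) applies. There remain $s=2$, $n=12$ and $s=1$, $n=6$.

**$j=2$.** Here $r=2s$ and $n=8s$. If $s\ge4$, then $n2^{-s}=8s2^{-s}\le2$, while $n\ge32$ gives $\frac45(3-\frac2n)\ge\frac45\cdot\frac{47}{16}=\frac{47}{20}>2$, and (6) applies. There remain $s=3,2,1$ with $n=24,16,8$.

So six pairs are left. Each of them occurs already with $K=1$, as the examples show (take for $H$ a noncentral subgroup of order $2$):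

| $j$ | $s$ | $r$ | $n$ | $\mathrm{tp}(G)\le$ | example |
|---|---|---|---|---|---|
| $5$ | $2$ | $1$ | $10$ | $1/4$ | $D_{10}$ |
| $3$ | $2$ | $2$ | $12$ | $1/4$ | $A_4$, $D_{12}$ |
| $3$ | $1$ | $1$ | $6$ | $1/2$ | $S_3$ |
| $2$ | $3$ | $6$ | $24$ | $1/8$ | $D_8\times C_3$ |
| $2$ | $2$ | $4$ | $16$ | $1/4$ | $D_8\times C_2$ |
| $2$ | $1$ | $2$ | $8$ | $1/2$ | $D_8$ |

In these cases $X$ has bounded order, but $K$ may be large, so we estimate class sizes in $G$ through (4) and (5).

## 10. $p=2$ and $j\in\{5,3\}$: the groups $F_k$ appear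

**$j=5$, $s=2$, $n=10$.** We show the ratio is at least $\frac85$. $X$ is non-abelian of order $10$, so $X\cong D_{10}$. The preimage $A$ in $G$ of the subgroup of order $5$ is abelian, since $K$ is central and $A/K$ is cyclic, and it has index $2$. So $\delta(x)\ge\frac12$ on $A$. The other five cosets of $K$ are involutions of $X$, where (4) gives $\delta(x)\ge\frac2{10}$. Averaging over the ten cosets,
$$\mathrm{cp}(G)\ge\tfrac1{10}\left(1+4\cdot\tfrac12+5\cdot\tfrac2{10}\right)=\tfrac25 ,$$
and with $\mathrm{tp}(G)\le\frac14$ the ratio is at least $\frac85>\frac54$.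

**$j=3$, $s=2$, $n=12$, Sylow $3$-subgroups of $X$ not normal.** Here the subgroup $H$ gives $\mathrm{tp}(G)\le\frac14$, and $\frac7{24}$ will be our lower bound for $\mathrm{cp}$; the quotient is only $\frac76$. So we use a second subgroup, of order $3$. There are four Sylow $3$-subgroups in $X$; each is self-normalizing (index $4$), and together they contain $8$ elements of order $3$. The other three nontrivial elements have order at least $2$. By (4),
$$\mathrm{cp}(G)\ge\tfrac1{12}\left(1+8\cdot\tfrac3{12}+3\cdot\tfrac2{12}\right)=\tfrac{42}{144}=\tfrac7{24}.$$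
Let $T$ be a Sylow $3$-subgroup of $G$. Since $|G|=12|K|$ and $K$ is a $2$-group, $|T|=3$. As $K$ is central, $TK=T\times K$, and $T$ is characteristic in it, so $N_G(TK)\le N_G(T)$; the reverse inclusion holds because $K$ is normal. The image of $TK$ in $X$ is a self-normalizing Sylow $3$-subgroup, so $N_G(T)=N_G(TK)=TK$. For $T$, every double coset outside $TK$ has $m=3$, because $|T|=3$. There are $4|K|$ left cosets of $T$, of which $|K|$ lie in $TK$, so there are $\frac{4|K|-|K|}3=|K|$ such double cosets. Since $f_3=\frac6{27}=\frac29$,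
$$\mathrm{tp}(G)\le P_G(T)=\left(\tfrac29\right)^{|K|}\le\tfrac29,$$
and the ratio is at least $\frac7{24}\cdot\frac92=\frac{21}{16}>\frac54$.

**$j=3$, $s=2$, $n=12$, Sylow $3$-subgroup $Q$ of $X$ normal.** We find an abelian subgroup of index $2$. Since $|\mathrm{Aut}(Q)|=2$, $|X:C_X(Q)|\le2$. If $C_X(Q)=X$, then $X$ is the direct product of $Q$ and a group of order $4$, hence abelian, a contradiction. So $C_X(Q)$ has order $6$ with $Q$ central in it and quotient of order $2$; it is abelian of order $6$, hence $\cong C_6$. Its preimage in $G$ is abelian (central $K$, cyclic quotient), of index $2$. With (4) on the other six cosets,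
$$\mathrm{cp}(G)\ge\tfrac1{12}\left(1+5\cdot\tfrac12+6\cdot\tfrac2{12}\right)=\tfrac38,$$
and the ratio is at least $\frac32>\frac54$.

**$j=3$, $s=1$, $n=6$.** We show $G\cong F_k$. $X$ is non-abelian of order $6$, so $X\cong S_3$, and $|G|=6\cdot2^{k-1}=3\cdot2^k$. Let $M$ be the preimage of the subgroup of order $3$. It is abelian, so $M=A\times K$ with $|A|=3$; $A$ is characteristic in $M$, hence normal in $G$. Now $A\cap H=1$ and $|A||H|=|G|$, so $G=A\rtimes H$ with $H=\langle h\rangle\cong C_{2^k}$. If $h$ centralized $A$, $G$ would be abelian; so $h$ inverts $A$, and $G\cong F_k$. By Section 4, $\mathrm{tp}(G)=\mathrm{cp}(G)=\frac12$.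

## 11. $p=2$ and $j=2$: two interchanged central involutions

**Common structure for $s\le3$.** We first describe $N/K$. Fix $g\in G\setminus N$. $N$ is normal of index $2$, and $H$, $H^g$ are distinct and both normal in $N$. The double coset $HgH$ has $m=2$, so $|H:H\cap H^g|=2$, and thus $H\cap H^g=K$. Put $B=N/K$, of order $2r=4s$, and $\eta=hK$, $\eta'=h^gK$. The subgroups $\langle\eta\rangle$, $\langle\eta'\rangle$ have order $2$, are distinct, and are normal in $B$; a normal subgroup of order $2$ is central. So $E=\langle\eta,\eta'\rangle\cong C_2^2$ is central in $B$. As $H$ has exactly two conjugates, every element of $G\setminus N$ interchanges $H$ and $H^g$. Hence every element of $X\setminus B$ interchanges $\eta$ and $\eta'$.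

**$s=3$, $n=24$, $\mathrm{tp}(G)\le\frac18$.** We bound classes over $B$ by (5). Here $|B|=12$ and $B/E$ has order $3$, so $B$ is abelian, $B\cong C_2^2\times C_3$; it has three elements of order $2$, two of order $3$, six of order $6$. For $y\in B$, $|y^X|\le2$. By (5), with $I_x$ a cyclic $2$-group of order dividing $o(y)$: if $o(y)=3$ then $|I_x|=1$ and $|x^G|\le2$; if $o(y)\in\{2,6\}$ then $|I_x|\le2$ and $|x^G|\le4$. For the twelve $y\notin B$ use (4). So
$$\mathrm{cp}(G)\ge\tfrac1{24}\left(1+2\cdot\tfrac12+9\cdot\tfrac14+12\cdot\tfrac2{24}\right)=\tfrac7{32},$$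
and the ratio is at least $\frac74>\frac54$.

**$s=2$, $n=16$, $\mathrm{tp}(G)\le\frac14$.** Here $|B|=8$ and $|B/E|=2$, so $B$ is abelian. The point is that $X$ has a centre of order $4$. Let $y\in X\setminus B$, and let $\sigma$ be conjugation by $y$ on $B$. Since $y^2\in B$ and $B$ is abelian, $\sigma^2=1$.

*Claim: $|C_B(y)|=4$.* The order is not $8$, as $\sigma$ interchanges $\eta\ne\eta'$. It is not $1$, as $e:=\eta\eta'\ne1$ is fixed by $\sigma$. Suppose it is $2$, so $C_B(y)=\langle e\rangle$. The map $\beta\mapsto\beta^{-1}\beta^\sigma$ is an endomorphism of $B$ with kernel $C_B(y)$; its image $[B,\sigma]$ has order $4$. On this image $\sigma$ acts by inversion: $(\beta^{-1}\beta^\sigma)^\sigma=(\beta^\sigma)^{-1}\beta=(\beta^{-1}\beta^\sigma)^{-1}$. So the elements of order at most $2$ in $[B,\sigma]$ are fixed by $\sigma$ and lie in $\langle e\rangle$. Therefore $[B,\sigma]$ is not $C_2^2$; it is $\langle d\rangle\cong C_4$ with $d^2=e$. Now $\eta'=e\eta$, so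
$$(d\eta)^\sigma=d^{-1}\eta'=d^{-1}e\eta=d\eta .$$
So $d\eta\in C_B(y)=\langle e\rangle\le\langle d\rangle$, and $\eta\in\langle d\rangle$. Being an involution, $\eta=d^2=e$. Then $\eta'=e\eta=1$, a contradiction. This proves the claim.

Elements outside $B$ do not centralize $\eta$, so $Z(X)\le B$; and $X=\langle B,y\rangle$ with $B$ abelian, so $Z(X)=C_B(y)$ for every $y\in X\setminus B$. Thus $|Z(X)|=4$. All classes of $X$ have size at most $2$: for $y\in B$ because $C_X(y)\ge B$; for $y\notin B$ because $C_X(y)\ge\langle y\rangle C_B(y)$, which has order at least $8$.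

Now let $x\in G\setminus K$ and $y=xK$.

* Let $y\in Z(X)$. Then $|x^G|=|I_x|$ by (5), and we claim this is at most $2$. If $o(y)=2$, this holds because $|I_x|$ divides $o(y)$. If $o(y)=4$, then $Z(X)=\langle y\rangle$. Here $U=G$, so $I_x\cong G/C_G(x)$, and $C_G(x)\ge K\langle x\rangle$; so $I_x$ is a quotient of $G/K\langle x\rangle\cong X/Z(X)$. The last group has order $4$ and is not cyclic, as $X$ is non-abelian. Since $I_x$ is cyclic, $|I_x|\le2$.
* Let $y\notin Z(X)$. If $o(y)=2$, then $|x^G|\le2\cdot2=4$ by (5). If $o(y)\ge4$, then $|x^G|\le\frac{16}4=4$ by (4).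

Consequently
$$\mathrm{cp}(G)\ge\tfrac1{16}\left(1+3\cdot\tfrac12+12\cdot\tfrac14\right)=\tfrac{11}{32},$$
and the ratio is at least $\frac{11}8>\frac54$.

**$s=1$, $n=8$, $\mathrm{tp}(G)\le\frac12$.** This is where $Q_{16}$ and the equality cases of Theorem B live. $X$ has order $8$ and a nonnormal subgroup, so it is neither abelian nor $Q_8$; hence $X\cong D_8$, and $G$ is a $2$-group with $|G|=8\cdot2^{k-1}=2^{k+2}$. Let $Z=Z(G)\ge K$.

*If $Z>K$:* $G/Z$ is a proper quotient of $D_8$, so it has order at most $4$; it is noncyclic because $G$ is non-abelian. So $G/Z\cong C_2^2$, and by Section 2, $\mathrm{cp}(G)=\frac58=\frac54\cdot\frac12\ge\frac54\mathrm{tp}(G)$.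

*If $Z=K$:* $G$ is a nontrivial $2$-group, so $K=Z\ne1$ and $k\ge2$. All subgroups of order $2\le2^{k-1}$ are normal, hence central, hence contained in the cyclic group $K$. So $G$ has a unique involution. By the classical theorem, a $2$-group with a unique involution is cyclic or generalized quaternion. As $G$ is non-abelian, it is generalized quaternion, and $|Z|=2$. So $|K|=2^{k-1}=2$, $k=2$, $|G|=16$, and $G\cong Q_{16}$.

All cases are done. For non-Dedekind $G$, either $G\cong Q_{16}$ (ratio $\frac78$), or $G\cong F_k$ (ratio $1$), or $\mathrm{cp}(G)\ge\frac54\mathrm{tp}(G)>\mathrm{tp}(G)$. With Section 4 this proves Theorem A and the inequality of Theorem B.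

## 12. Ratio exactly $5/4$: $D_8$ and $C_4\rtimes C_4$

By Section 4 the two groups do have ratio $\frac54$. They are non-Dedekind and, having ratio $\frac54$, are not isomorphic to $Q_{16}$ or to any $F_n$. Conversely, suppose $G$ satisfies the hypotheses of Theorem B and has ratio $\frac54$. In Sections 8–11 the inequality was strict in every case except for $Q_{16}$, the groups $F_k$, and the case
$$p=2,\quad j=2,\quad s=1,\quad Z>K,\quad X=G/K\cong D_8,\quad G/Z\cong C_2^2 .$$
We show that in this case $G\cong D_8$ or $G\cong C_4\rtimes C_4$. If $k=1$, then $K=1$ and $G=X\cong D_8$. Let $k\ge2$.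

**Step 7: the commutator subgroup.** We locate the one nontrivial commutator. Since $G/Z\cong C_2^2$, $G$ has class $2$ and $G'$ is generated by the single commutator $w=[u,v]$, where $u,v$ generate $G$ modulo $Z$. As $w^2=[u^2,v]=1$, $G'=\langle w\rangle$ has order $2$. Since $X$ is non-abelian, $w\notin K$. Since $k\ge2$, the unique involution of $H$ lies in $K$; hence $w\notin H$.

Let $aK$ have order $4$ in $X\cong D_8$. Then $a^2K$ and $wK$ are both the nontrivial element of $X'$, so $a^2=w\kappa$ with $\kappa\in K$. The element $hK$ is an involution of $X$ generating a nonnormal subgroup, so it is noncentral and not in $\langle aK\rangle$, whose only involution is central. So $X=\langle aK,hK\rangle$, the elements $aK$ and $hK$ do not commute, and $[a,h]=w$.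

**Step 8: $\kappa$ is a square in $K$.** Otherwise we would find a nonnormal subgroup of order $2$. Suppose $\kappa$ is not a square in $K=\langle h^2\rangle$. Then $\kappa=h^{2u}$ with $u$ odd. Put $x=ah^{-u}$. In class $2$, $[h^{-u},a]=[h,a]^{-u}=w$, so
$$x^2=a\,h^{-u}a\,h^{-u}=a^2h^{-2u}[h^{-u},a]=w\,h^{2u}h^{-2u}\,w=1 .$$
As $u$ is odd, $xK=(aK)(hK)\notin\langle aK\rangle$, and it is noncentral in $X$. So $x$ is an involution, and $\langle x\rangle$ is not normal, since a normal subgroup of order $2$ would be central. Its order $2\le2^{k-1}$ contradicts the minimality of $|H|$.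

**Step 9: $G\cong C_4\rtimes C_{2^k}$.** Now $\kappa=\mu^2$ with $\mu\in K$. Since $\mu$ is central, $(a\mu^{-1})^2=a^2\kappa^{-1}=w$, and replacing $a$ by $a\mu^{-1}$ changes neither $aK$ nor $[a,h]=w$. So we may assume $a^2=w$. Then $a$ has order $4$ and $a^h=a[a,h]=aw=a^{-1}$. Moreover $\langle a\rangle\cap H=1$, since a nontrivial intersection would contain $a^2=w\notin H$. As $4\cdot2^k=|G|$, $G=\langle a\rangle\rtimes\langle h\rangle\cong C_4\rtimes C_{2^k}$, with $h$ inverting $a$.

**Step 10: $k=2$.** If $k\ge3$, we would find a nonnormal subgroup of order $4$. Let $v\in K$ have order $4$; it exists as $|K|=2^{k-1}\ge4$, and it is central. Then $(av)^2=a^2v^2$, which is not $1$ because $a^2=w\notin K$, and $(av)^4=1$. So $\langle av\rangle$ has order $4$, and its only involution is $a^2v^2\ne a^2$; thus $a^2\notin\langle av\rangle$. But $(av)^h=a^{-1}v=av\cdot a^2$. If $\langle av\rangle$ were normal, it would contain $a^2$. So it is a nonnormal subgroup of order $4\le2^{k-1}$, contradicting the minimality of $|H|$. Hence $k=2$ and $G\cong C_4\rtimes C_4$.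 This proves Theorem B. $\blacksquare$
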